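\title{A displaceable incompressible Lagrangian torus and the energy--capacity inequality on non-compact symplectic manifolds}

\begin{abstract}
On a closed symplectic manifold the $\pi_1$-sensitive Hofer--Zehnder capacity of a set is at most its displacement energy. We show that this inequality fails on suitable non-compact manifolds in every dimension at least $4$, with infinite capacity and finite energy, that the weaker inequality for the ordinary Hofer--Zehnder capacity fails in every dimension at least $6$, and that both inequalities hold on every connected non-compact surface. The counterexamples come from a Lagrangian torus whose fundamental group injects into that of a symplectic manifold $\mathbb R\times Y^3$ in which translation along $\mathbb R$ is Hamiltonian.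
\end{abstract}

\section{The inequality and the results}\label{sec:intro}

Let $(M,\omega)$ be a symplectic manifold without boundary. For a compactly supported function $H:S^1\times M\to\mathbb R$ define the vector field $X_{H_t}$ by $\omega(X_{H_t},\cdot)=-dH_t$, let $\phi_H^t$ be its flow, and put $\phi_H=\phi_H^1$. The maps $\phi_H$ form the group $\mathrm{Ham}^c(M,\omega)$. Hofer's norm is
\[
\|H\|=\int_0^1(\max H_t-\min H_t)\,dt,\qquad
\|\phi\|=\inf\{\|H\| : \phi_H=\phi,\ H\in C_c^\infty(S^1\times M)\},
\]
and the \emph{displacement energy} of a subset $A\subset M$ is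
\[
e(A,M)=\inf\{\|\phi\| : \phi\in\mathrm{Ham}^c(M,\omega),\ \phi(A)\cap A=\emptyset\},
\]
with $\inf\emptyset=\infty$. It measures the total oscillation that a Hamiltonian needs in order to move $A$ off itself.

The second quantity measures how much an autonomous Hamiltonian supported in $A$ can oscillate before its flow acquires a fast periodic orbit. Let $\mathcal H(A,M)$ be the set of all $H\in C_c^\infty(M)$ such that $\operatorname{supp}H\subset A$, $H\ge0$, and each of $H^{-1}(0)$ and $H^{-1}(\max H)$ contains a non-empty open set. Call $H\in\mathcal H(A,M)$ \emph{HZ-admissible} if $\phi_H^t$ has no non-constant periodic orbit of period less than $1$, and \emph{HZ$^\circ$-admissible} if it has no such orbit that is contractible in $M$. The Hofer--Zehnder capacity and its $\pi_1$-sensitive version are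
\begin{align*}
c_{HZ}(A)&=\sup\{\max H : H\in\mathcal H(A,M)\text{ is HZ-admissible}\},\\
c^\circ_{HZ}(A,M)&=\sup\{\max H : H\in\mathcal H(A,M)\text{ is HZ}^\circ\text{-admissible}\}.
\end{align*}
An HZ-admissible function is HZ$^\circ$-admissible, so $c_{HZ}(A)\le c^\circ_{HZ}(A,M)$. The inequality $c_{HZ}(A)\le e(A,M)$ is the \emph{sharp energy--capacity inequality}, and $c^\circ_{HZ}(A,M)\le e(A,M)$ is its \emph{$\pi_1$-sensitive} form. The latter says that every $H\in\mathcal H(A,M)$ with $\max H>e(A,M)$ has a non-constant contractible orbit of period less than $1$: displaceability forces periodic orbits.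

\begin{example}\label{ex:disc}
Let $D\subset(\mathbb R^2,dx\wedge dy)$ be the closed round disc of area $a$ centered at $0$. Away from $0$ we have $dx\wedge dy=dI\wedge d\vartheta$, where $I=\pi(x^2+y^2)$ and $\vartheta\in\mathbb R/\mathbb Z$ is the angle divided by $2\pi$. The flow of $H=h(I)$ is $\dot I=0$, $\dot\vartheta=h'(I)$, with periods $1/|h'(I)|$. For every $m<a$ there is a smooth $h\ge0$ with $|h'|\le1$ that equals $m=\max h$ near $0$ and vanishes near $[a,\infty)$. So $c_{HZ}(D)\ge a$. Conversely, given $a'>a$, choose a smooth compactly supported $\lambda\ge0$ on $\mathbb R$ with $\int\lambda\le a'$ such that $\lambda(y)$ exceeds the length of the horizontal chord of $D$ at height $y$ whenever there is such a chord. Put $G(y)=\int_{-\infty}^y\lambda$. The flow of $-G$ is $\dot x=\lambda(y)$, $\dot y=0$, and in time $1$ it moves each chord off itself. Multiplying $-G$ by a cutoff that equals $1$ near the region swept by $D$ gives a compactly supported function with values in $[-a',0]$. So $e(D,\mathbb R^2)\le a$. If the inequality holds for $D$, as Theorem~\ref{thm:surface} will show, then it is an equality;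 this is the sense of the word ``sharp''.
\end{example}

On closed manifolds the inequality is a theorem of Usher, which we use in the following form.

\begin{theorem}[Usher]\label{thm:usher}
If $(M,\omega)$ is a closed symplectic manifold and $A\subset M$ is any subset, then $c^\circ_{HZ}(A,M)\le e(A,M)$.
\end{theorem}

The question that we answer is due to Usher and was posed as an open question; our source for it is the paper of Sugimoto \cite{Sugimoto}.

\begin{quote}
\emph{Does $c^\circ_{HZ}(A,M)\le e(A,M)$, or at least $c_{HZ}(A)\le e(A,M)$, hold for every non-compact symplectic manifold $(M,\omega)$ without boundary and every subset $A\subset M$?}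
\end{quote}

One would guess that it does. To compare $\max H$ with $\|G\|$ for an admissible $H$ and a displacing $G$, one deals with two compactly supported functions, so everything happens in a compact part of $M$. If that part can be placed inside a closed symplectic manifold, Theorem~\ref{thm:usher} applies. This argument is correct as far as it goes (Proposition~\ref{prop:criterion}), and it settles the case of surfaces. In higher dimensions the answer is no.

\begin{theorem}\label{thm:four}
There are a connected non-compact symplectic $4$-manifold $(M,\omega)$ without boundary and a compact set $A\subset M$, a closed tubular neighborhood of a Lagrangian torus, with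
\[
c^\circ_{HZ}(A,M)=\infty,\qquad e(A,M)\le0.525 .
\]
\end{theorem}

\begin{theorem}\label{thm:higher}
For every $n\ge3$ there are a connected non-compact symplectic $2n$-manifold $(\hat M,\hat\omega)$ without boundary and a compact set $\hat A\subset\hat M$ with
\[
c_{HZ}(\hat A)=c^\circ_{HZ}(\hat A,\hat M)=\infty,\qquad e(\hat A,\hat M)\le0.525 .
\]
\end{theorem}

\begin{theorem}\label{thm:surface}
If $(M,\omega)$ is a connected non-compact symplectic surface without boundary, then $c_{HZ}(A)\le c^\circ_{HZ}(A,M)\le e(A,M)$ for every $A\subset M$.
\end{theorem}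

Hence $c^\circ_{HZ}\le e$ holds on all connected non-compact symplectic $2n$-manifolds if and only if $n=1$. The value $0.525$ has no significance. For $\lambda>0$ the Hamiltonian vector field of $\lambda H$ with respect to $\lambda\omega$ is that of $H$ with respect to $\omega$, so replacing $\omega$ by $\lambda\omega$ multiplies energies and capacities by $\lambda$: the energies in Theorems~\ref{thm:four} and~\ref{thm:higher} become arbitrarily small, and the capacities stay infinite. We do not settle whether the weaker inequality $c_{HZ}\le e$ can fail in dimension $4$.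

Section~\ref{sec:closed} proves Theorem~\ref{thm:surface}; it is the only place where a proof uses Theorem~\ref{thm:usher}. Sections~\ref{sec:two} and~\ref{sec:twist} deduce Theorems~\ref{thm:four} and~\ref{thm:higher} from the existence of one Lagrangian torus (Proposition~\ref{prop:torus}), which is constructed in Sections~\ref{sec:forced}--\ref{sec:glue}.

\section{Reduction to closed manifolds, and surfaces}\label{sec:closed}

\begin{proposition}\label{prop:criterion}
Let $(M,\omega)$ be connected and non-compact. Suppose that every compact subset of $M$ lies in the interior of a compact codimension-$0$ submanifold $\Sigma$ that admits a symplectic embedding into a closed connected symplectic manifold $Z$ of the same dimension. Then $c_{HZ}(A)\le e(A,M)$ for all $A\subset M$. If $\Sigma$ and $Z$ can always be chosen so that every loop in $\Sigma$ that is contractible in $Z$ is contractible in $M$, then $c^\circ_{HZ}(A,M)\le e(A,M)$ for all $A\subset M$.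
\end{proposition}

\begin{proof}
We prove the second statement first. Let $H\in\mathcal H(A,M)$ be HZ$^\circ$-admissible and let $G\in C_c^\infty(S^1\times M)$ satisfy $\phi_G(A)\cap A=\emptyset$. We have to show $\max H\le\|G\|$, and we may assume $H\not\equiv0$. Choose $\Sigma\subset Z$ for the compact set that is the union of $A'=\operatorname{supp}H$ and the projection of $\operatorname{supp}G$ to $M$. Both functions vanish near $\partial\Sigma$, so they extend by zero to smooth functions $\tilde H,\tilde G$ on $Z$, whose flows agree with those of $H,G$ on $\Sigma$ and are stationary elsewhere.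

The boundary $\partial\Sigma$ is not empty, since otherwise $\Sigma$ would be open, closed and compact in the connected non-compact manifold $M$. So $G_t$ takes the value $0$ on $\Sigma$, the extreme values of $G_t$ on $M$, on $\Sigma$ and of $\tilde G_t$ on $Z$ coincide, and $\|\tilde G\|=\|G\|$. Since $A'\subset A\cap\Sigma$, we have $\phi_{\tilde G}(A')\cap A'=\emptyset$. Next, $\tilde H\in\mathcal H(A',Z)$: it vanishes near $\partial\Sigma$, and the open set on which $H=\max H>0$ lies in $A'$. A non-constant periodic orbit of $\tilde H$ lies in $A'\subset\Sigma$ and is an orbit of $H$. If it is contractible in $Z$, it is contractible in $M$ by the condition on loops, so its period is at least $1$. Thus $\tilde H$ is HZ$^\circ$-admissible on $Z$, and Theorem~\ref{thm:usher} gives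
\[
\max H\le c^\circ_{HZ}(A',Z)\le e(A',Z)\le\|\tilde G\|=\|G\|.
\]
For the first statement let $H$ be HZ-admissible. Then $\tilde H$ has no non-constant orbit of period less than $1$ at all, and the condition on loops is not needed.
\end{proof}

A compact surface with boundary can be closed up by discs, but this makes its boundary circles contractible and may violate the condition on loops. Closing it up by one-holed tori does not. We recall two facts. First, the fundamental group of a compact connected oriented surface of genus $g$ with $b\ge1$ boundary circles has generators $s_1,t_1,\dots,s_g,t_g,c_1,\dots,c_b$, where the $c_j$ represent the boundary circles, and the single relation $[s_1,t_1]\cdots[s_g,t_g]\,c_1\cdots c_b=1$. It is therefore free on all generators except $c_b$, and $c_b^{-1}=[s_1,t_1]\cdots[s_g,t_g]\,c_1\cdots c_{b-1}$ is a reduced word that is empty only if $g=0$ and $b=1$. Free groups have no torsion, so \emph{unless the surface is a disc, each boundary circle has infinite order}. Second, if $\Gamma_0\to\Gamma_1$ and $\Gamma_0\to\Gamma_2$ are injective homomorphisms, then $\Gamma_1$ and $\Gamma_2$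 inject into the amalgamated product $\Gamma_1*_{\Gamma_0}\Gamma_2$.

\begin{proof}[Proof of Theorem~\ref{thm:surface}]
We verify the hypotheses of Proposition~\ref{prop:criterion}. A compact subset of $M$ is covered by finitely many closed discs; joining these by paths, we may assume that it is connected and non-empty. It lies in $\{F<c\}$ for a proper smooth function $F:M\to[0,\infty)$ and a regular value $c$. Let $\Sigma$ be the component of $\{F\le c\}$ that contains it. This is a compact connected surface with $b\ge1$ smooth boundary circles.

Let $\Sigma^+\subset M$ be the union of $\Sigma$ and an open outer collar of $\partial\Sigma$. Attach a one-holed torus to each boundary circle, in such a way that the resulting closed surface $Z$ is oriented compatibly with $\omega$ and contains $\Sigma^+$ as an open subset. Let $\omega'$ be a positive area form on $Z$ and let $\chi:Z\to[0,1]$ be smooth, supported in $\Sigma^+$ and equal to $1$ on $\Sigma$. Then $\chi\omega+(1-\chi)\omega'$ is a positive $2$-form on a surface, hence symplectic, and it extends $\omega|_\Sigma$.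

It remains to show that $\pi_1(\Sigma)\to\pi_1(Z)$ is injective, for then a loop in $\Sigma$ that is contractible in $Z$ is contractible in $\Sigma$, hence in $M$. If $\Sigma$ is a disc, there is nothing to prove. Otherwise attach the tori one at a time, $\Sigma=\Sigma_0\subset\Sigma_1\subset\dots\subset\Sigma_b=Z$. For $i<b$ the surface $\Sigma_i$ has non-empty boundary and is not a disc, because $\Sigma_0$ is not and $\Sigma_i$ has positive genus for $i\ge1$. So the circle along which the next torus $P$ is attached has infinite order both in $\pi_1(\Sigma_i)$ and in $\pi_1(P)$. By van Kampen's theorem $\pi_1(\Sigma_{i+1})=\pi_1(\Sigma_i)*_{\mathbb Z}\pi_1(P)$ with both maps from $\mathbb Z$ injective, and $\pi_1(\Sigma_i)$ injects.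
\end{proof}

\begin{remark}
Read backwards, Proposition~\ref{prop:criterion} describes the manifold $\hat M$ of Theorem~\ref{thm:higher}: it has a compact subset such that no compact codimension-$0$ submanifold containing this subset in its interior embeds symplectically into a closed connected symplectic manifold of the same dimension.
\end{remark}

\section{Infinite capacity and finite energy}\label{sec:two}

A counterexample needs a reason for $c^\circ_{HZ}$ to be large and a reason for $e$ to be small. Each of the next two lemmas gives one.

Write $\mathbb T^n=\mathbb R^n/\mathbb Z^n$ with coordinates $q$. An embedding $j:\mathbb T^n\to(M^{2n},\omega)$ is \emph{Lagrangian} if $j^*\omega=0$, and we call it \emph{incompressible} if $j_*:\pi_1(\mathbb T^n)\to\pi_1(M)$ is injective. Weinstein's Lagrangian neighborhood theorem \cite{Weinstein} says that a neighborhood of a closed Lagrangian submanifold $L$ is symplectomorphic to a neighborhood of the zero section in $T^*L$, by a map that is the identity on $L$. For a torus this gives $\kappa_0>0$ and a symplectic embedding $\Psi$ of a neighborhood of $\mathbb T^n\times\bar B_{\kappa_0}$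 in $(\mathbb T^n\times\mathbb R^n,\sum dp_i\wedge dq_i)$ into $M$ with $\Psi(q,0)=j(q)$; here $\bar B_\kappa=\{|p|\le\kappa\}$. For $0<\kappa\le\kappa_0$ and $m>0$ put $A_\kappa=\Psi(\mathbb T^n\times\bar B_\kappa)$, choose a smooth radial function $h:\mathbb R^n\to[0,m]$ with $h=m$ for $|p|\le\kappa/3$ and $h=0$ for $|p|\ge2\kappa/3$, and let $H_m$ be the function on $M$ that equals $h(p)$ on $A_\kappa$ and $0$ elsewhere. Then $H_m\in\mathcal H(A_\kappa,M)$ and $\max H_m=m$.

\begin{lemma}\label{lem:tori}
Every non-constant periodic orbit of $H_m$ is freely homotopic in $A_\kappa$ to a loop $j\circ\ell_\xi$, where $\ell_\xi(t)=q_0+t\xi$ for $0\le t\le1$, and $\xi\in\mathbb Z^n\setminus\{0\}$. If $j$ is incompressible, then $c^\circ_{HZ}(A_\kappa,M)=\infty$.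
\end{lemma}

\begin{proof}
Outside $A_\kappa$ the flow is stationary. In $A_\kappa$, the equation $\sum(\dot p_i\,dq_i-\dot q_i\,dp_i)=-dh$ gives $\dot p=0$, $\dot q=\nabla h(p)$. An orbit $(q_0+t\nabla h(p),p)$ has period $T$ if and only if $\xi=T\nabla h(p)$ lies in $\mathbb Z^n$, and $\xi\ne0$ if the orbit is not constant. Shrinking $p$ to $0$ deforms the orbit to $j\circ\ell_\xi$. If $j$ is incompressible, this loop is not contractible in $M$, so $H_m$ is HZ$^\circ$-admissible for every $m$.
\end{proof}

If $\phi$ displaces $j(\mathbb T^n)$, then by compactness it displaces $A_\kappa$ for small $\kappa$. So by Theorem~\ref{thm:usher} an incompressible Lagrangian torus in a closed manifold cannot be displaced, and by Theorem~\ref{thm:surface} the same is true for an incompressible circle in a connected non-compact surface. A displaceable incompressible Lagrangian torus in any manifold is a counterexample to $c^\circ_{HZ}\le e$. We look for one in a manifold where every compact set is displaceable.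

\begin{lemma}\label{lem:shift}
Let $\omega$ be a symplectic form on $M=\mathbb R\times Y$, let $x$ be the coordinate on $\mathbb R$, and let $y:Y\to\mathbb R$ be smooth with $\omega(\partial_x,\cdot)=dy$. Put $\mu_t(x,P)=(x+t,P)$. If $A\subset\{|y|<c\}$ is compact and $\mu_d(A)\cap A=\emptyset$ for some $d>0$, then $e(A,M)\le2cd$.
\end{lemma}

\begin{proof}
The set $N=\bigcup_{0\le t\le1}\mu_{td}(A)$ is compact and lies in $\{|y|<c\}$. Let $\chi_N:M\to[0,1]$ be smooth with compact support in $\{|y|<c\}$ and equal to $1$ near $N$, and put $F=-d\,\chi_N\,y$. Near $N$ we have $-dF=d\cdot dy$, so $X_F=d\,\partial_x$. The paths $t\mapsto\mu_{td}(P)$, $P\in A$, stay in $N$ for $0\le t\le1$, so they are orbits of $X_F$, and $\phi_F(A)=\mu_d(A)$. Finally $|F|\le cd$, so $\|F\|\le2cd$.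
\end{proof}

For a compact $A$ such $c$ and $d$ always exist. Forms of this kind on $4$-manifolds arise as follows. Let $Y$ be a $3$-manifold with a function $y$ and a closed $2$-form $\sigma$ such that $dy\wedge\sigma$ vanishes nowhere; in other words, $dy\ne0$ and $\sigma$ restricts to an area form on each plane $\ker dy$. On $M=\mathbb R\times Y$ put
\begin{equation}\label{eq:omega}
\omega=dx\wedge dy+\sigma .
\end{equation}
Then $d\omega=0$, and $\omega^2=2\,dx\wedge dy\wedge\sigma\ne0$ because $\sigma\wedge\sigma=0$ on the $3$-manifold $Y$. Also $\omega(\partial_x,\cdot)=dy$. The basic example is $Y=\mathbb R^3$ with coordinates $(y,\theta,\rho)$ and $\sigma_0=d\theta\wedge d\rho$, which gives the standard $\mathbb R^4$.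

\begin{proposition}\label{prop:torus}
Let $L=\mathbb T^2$. There are a connected $3$-manifold $Y$ without boundary, a smooth function $y$ and a closed $2$-form $\sigma$ on $Y$, and smooth maps $a:L\to\mathbb R$, $g:L\to Y$, $r:Y\to L$ with the following properties.
\begin{enumerate}
\item[(i)] The form $dy\wedge\sigma$ vanishes nowhere.
\item[(ii)] The map $j=(a,g):L\to\mathbb R\times Y$ is a Lagrangian embedding for the form \eqref{eq:omega}.
\item[(iii)] We have $|y\circ g|\le1.01$, and $g(z)=g(z')$ implies $|a(z)-a(z')|\le0.2$.
\item[(iv)] The map $r\circ g:L\to L$ is homotopic to the identity.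
\end{enumerate}
\end{proposition}

From now on $(M,\omega)$ is the manifold $\mathbb R\times Y$ of this proposition. It is connected, non-compact and has no boundary. We also write $r$ for the map $M\to L$, $(x,P)\mapsto r(P)$, so that $r\circ j=r\circ g$.

\begin{proof}[Proof of Theorem~\ref{thm:four}]
By (iv), $r_*\circ j_*$ is an isomorphism of $\pi_1$, so $j$ is incompressible and $c^\circ_{HZ}(A_\kappa,M)=\infty$ by Lemma~\ref{lem:tori}. If $j(z)=\mu_{1/4}(j(z'))$, then $g(z)=g(z')$ and $a(z)-a(z')=\frac14>0.2$, contrary to (iii). So the compact sets $j(L)$ and $\mu_{1/4}(j(L))$ are disjoint, and $j(L)\subset\{|y|<1.05\}$. For small $\kappa$ the set $A=A_\kappa$ lies in any given neighborhood of $j(L)$, so it has the same two properties. Lemma~\ref{lem:shift} gives $e(A,M)\le2\cdot1.05\cdot\frac14=0.525$.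
\end{proof}

Property (iii) serves only to produce the number $0.525$; finiteness of the energy follows from (i) alone.

\section{Removing all closed orbits by a twist}\label{sec:twist}

The functions $H_m$ do not help with $c_{HZ}$ in dimension $4$. Write $h(p)=h_0(|p|)$. By the mean value theorem $|h_0'(s)|\ge3m/\kappa$ for some $s$, and the orbits with $p=(s,0)$ have period $1/|h_0'(s)|$, which is less than $1$ once $m>\kappa/3$. These orbits are not contractible, and with two more dimensions this can be used to open them up.

\begin{example}
On $\mathbb T^1\times(-\kappa,\kappa)\times\mathbb T^2$ with coordinates $(q,p,\vartheta_1,\vartheta_2)$ let $\hat\omega=dp\wedge dq+(d\vartheta_1+b\,dq)\wedge d\vartheta_2$ with $b$ irrational. Then $\hat\omega^2=2\,dp\wedge dq\wedge d\vartheta_1\wedge d\vartheta_2$, and the Hamiltonian vector field of $h(p)$ is $h'(p)(\partial_q-b\,\partial_{\vartheta_1})$, because this field is annihilated by $d\vartheta_1+b\,dq$ and by $d\vartheta_2$. Its non-constant orbits are lines of irrational slope on the $(q,\vartheta_1)$-torus, and none of them is closed.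
\end{example}

To do this globally we need closed $1$-forms on all of $M$ that play the role of $dq_1,dq_2$, and they must vanish on $\partial_x$ so that translation stays Hamiltonian. The map $r$ provides them; this uses more of (iv) than incompressibility.

\begin{proof}[Proof of Theorem~\ref{thm:higher}]
Let $k=n-2\ge1$ and $\hat M=M\times\mathbb T^{2k}$, with coordinates $\vartheta_1,\dots,\vartheta_{2k}$ on $\mathbb T^{2k}$. The forms $\zeta_i=r^*dq_i$, $i=1,2$, are closed $1$-forms on $M$, and $\zeta_i(\partial_x)=0$ because $r$ does not depend on $x$. Choose $b_1,b_2\in\mathbb R$ such that $1,b_1,b_2$ are linearly independent over $\mathbb Q$, and put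
\[
\zeta=b_1\zeta_1+b_2\zeta_2,\qquad u=d\vartheta_1+\zeta,\qquad
\hat\omega=\omega+u\wedge d\vartheta_2+\sum_{i=2}^kd\vartheta_{2i-1}\wedge d\vartheta_{2i}.
\]
The form $\hat\omega$ is closed. It is a sum of $k+1$ commuting $2$-forms; $\omega^3=0$, and each of the other $k$ has square zero. So only one term of the multinomial expansion of $\hat\omega^{k+2}$ survives:
\[
\hat\omega^{k+2}=\tfrac{(k+2)!}{2}\,\omega^2\wedge u\wedge d\vartheta_2\wedge\dots\wedge d\vartheta_{2k}
=\tfrac{(k+2)!}{2}\,\omega^2\wedge d\vartheta_1\wedge\dots\wedge d\vartheta_{2k}\ne0,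
\]
where we used that $\omega^2\wedge\zeta=0$ on the $4$-manifold $M$. Thus $\hat\omega$ is symplectic. Let $\hat A=A\times\mathbb T^{2k}$ with $A=A_\kappa$ as in the proof of Theorem~\ref{thm:four}.

\emph{Energy.} Since $u$ and all $d\vartheta_i$ vanish on $\partial_x$, we have $\hat\omega(\partial_x,\cdot)=dy$. The set $\hat A$ is compact, lies in $\{|y|<1.05\}$ and is displaced by the translation of length $\frac14$. Lemma~\ref{lem:shift}, applied to $\mathbb R\times(Y\times\mathbb T^{2k})$, gives $e(\hat A,\hat M)\le0.525$.

\emph{Capacity.} Let $\hat H$ be the pull-back of $H_m$ to $\hat M$. Then $\hat H\in\mathcal H(\hat A,\hat M)$ and $\max\hat H=m$. Let $X$ be the Hamiltonian vector field of $H_m$ on $(M,\omega)$ and put $\hat X=X-\zeta(X)\,\partial_{\vartheta_1}$. Then $u(\hat X)=0$ and $d\vartheta_i(\hat X)=0$ for $i\ge2$, so $\hat\omega(\hat X,\cdot)=\omega(X,\cdot)=-d\hat H$, that is, $\hat X=X_{\hat H}$.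

Suppose that $\hat\gamma$ is a non-constant periodic orbit of $\hat X$. Its projection $\gamma$ to $M$ is a periodic orbit of $X$. It is not constant, since $\hat X$ vanishes wherever $X$ does. By Lemma~\ref{lem:tori}, $\gamma$ is freely homotopic to $j\circ\ell_\xi$ with $\xi\in\mathbb Z^2\setminus\{0\}$, and by (iv), $r\circ j\circ\ell_\xi$ is freely homotopic to $\ell_\xi$. Integrals of closed $1$-forms over freely homotopic loops agree, so
\[
\int_\gamma\zeta_i=\int_{r\circ j\circ\ell_\xi}dq_i=\int_{\ell_\xi}dq_i=\xi_i .
\]
Integrating $u(\hat X)=0$ over one period gives $l+b_1\xi_1+b_2\xi_2=0$ with $l=\int_{\hat\gamma}d\vartheta_1\in\mathbb Z$. As $\xi\ne0$, this contradicts the choice of $b_1,b_2$. So $\hat H$ has no non-constant periodic orbit, for any $m$. Hence $c_{HZ}(\hat A)=\infty$, and therefore $c^\circ_{HZ}(\hat A,\hat M)=\infty$.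
\end{proof}

\section{What the projection of the torus to $Y$ must look like}\label{sec:forced}

We turn to Proposition~\ref{prop:torus}. Suppose first that $j=(a,g)$ is a Lagrangian immersion for the form \eqref{eq:omega}, and put $f=y\circ g$. Since $j^*\omega=da\wedge df+g^*\sigma$, the Lagrangian condition reads
\begin{equation}\label{eq:lag}
g^*\sigma=df\wedge da .
\end{equation}
The differential of $g$ at $z$ has a kernel if and only if $\partial_x$ is tangent to $j$ at $z$. A Lagrangian plane is its own $\omega$-orthogonal complement, so this happens if and only if $\omega(\partial_x,\cdot)=dy$ vanishes on the tangent plane, that is, if and only if $df(z)=0$. So \emph{$g$ fails to be an immersion exactly at the critical points of $f$}, and these exist because $L$ is closed.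

We choose $f$ and $a$ first and build $Y$ around $L$. Away from the critical points there is no obstruction. On the set $L^\circ$ where $df\ne0$ take a $1$-form $\eta$ with $df\wedge\eta\ne0$, and on $L^\circ\times\mathbb R\ni(z,s)$ put $y=f(z)$ and $\sigma=df\wedge da+d(s\eta)$. Along $s=0$ we have $dy\wedge\sigma=df\wedge ds\wedge\eta\neq0$, the embedding $g(z)=(z,0)$ satisfies \eqref{eq:lag}, and the projection to $L$ can serve as $r$. The difficulty is to fill in the critical points without killing $\pi_1(L)$.

One dimension lower this is impossible. There $L$ is a circle and $Y$ is a connected $1$-manifold with $dy\ne0$, hence an interval. The map $g=f$ folds at the critical points, every value strictly between $\min f$ and $\max f$ is taken at least twice, and $\mathbb R\times Y$ is simply connected. For a surface mapping to a $3$-manifold there is more room: the double points can be confined to discs in $L$. Our plan is to put the critical points of $f$ in pairs into two discs, to map each disc to $(\mathbb R^3,\sigma_0)$ by a model whose double points stay in the interior of the disc, and to glue neighborhoods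 of the two images to the thickened complement. The map $r$ will send a neighborhood of the singular part of each image to a point, which is harmless because a disc carries no topology of $L$.

\section{A local model with two singular points}\label{sec:model}

In $\mathbb R^4$ with $dx\wedge dy+d\theta\wedge d\rho$, the graph $y=S_x$, $\rho=S_\theta$ of the gradient of a function $S(x,\theta)$ is Lagrangian, since $dx\wedge dS_x+d\theta\wedge dS_\theta=S_{x\theta}\,dx\wedge d\theta+S_{\theta x}\,d\theta\wedge dx=0$. Its projection to $\mathbb R^3$ is $(S_x,\theta,S_\theta)$, and $f=S_x$.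

Let $\varepsilon=\frac1{100}$. A first attempt is $S=x^3+x(\varepsilon\cos\theta-1)$, for which $f=3x^2+\varepsilon\cos\theta-1$ has a saddle at $(0,0)$ and a minimum at $(0,\pi)$. Here $\rho=-\varepsilon x\sin\theta$, so $(x,\theta)$ and $(-x,\theta)$ have the same image whenever $\sin\theta=0$. The double points fill the lines $\theta=0$ and $\theta=\pi$ and leave every disc. Adding $\theta x^3$ to $S$ adds $x^3$ to $\rho$ and bends these two lines into one closed curve. So we take $S=(\theta+1)x^3+x(\varepsilon\cos\theta-1)$, and on $Q=\{|x|<\frac15,\ -\frac12<\theta<\pi+\frac12\}$ we put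
\begin{equation}\label{eq:model}
f=3(\theta+1)x^2+\varepsilon\cos\theta-1,\qquad \rho=x^3-\varepsilon x\sin\theta,\qquad g_0=(f,\theta,\rho):Q\to\mathbb R^3 .
\end{equation}
Figure~\ref{fig:slices} shows the slices $\theta=\mathrm{const}$ of the image. On $Q$, subscripts $x,\theta$ denote partial derivatives in the coordinates $(x,\theta)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1,yscale=0.55]
\foreach \c/\d/\n in {-0.39/0/{\theta=-0.4},0/2.2/{\theta=0},1/4.4/{\theta=\pi/2},0/6.6/{\theta=\pi},-0.39/8.8/{\theta=\pi+0.4}}{
\draw[thick,domain=-1.25:1.25,samples=60,smooth] plot ({\d+(\x)*(\x)},{(\x)*(\x)*(\x)-(\c)*(\x)});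
\node at (\d+0.7,-3.2) {$\n$};}
\fill (5.4,0) circle [x radius=1.6pt,y radius=3.2pt];
\end{tikzpicture}
\caption{Slices of the surface $g_0(Q)\subset\mathbb R^3$ by planes $\theta=\mathrm{const}$, with $y$ horizontal and $\rho$ vertical. After shifting and rescaling the axes, the slice is the curve $t\mapsto(t^2,t^3-t\sin\theta)$, $t=10x$. A loop is born in a cusp at $\theta=0$ and dies in a cusp at $\theta=\pi$. The crossings (dot) are the only double points of $g_0$, and the cusps are the only points where $g_0$ is not an immersion.}
\label{fig:slices}
\end{figure}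

\begin{lemma}\label{lem:model}
Let $C=\{x^2=\varepsilon\sin\theta,\ 0\le\theta\le\pi\}$, a closed curve in $\{|x|\le0.1,\ 0\le\theta\le\pi\}$.
\begin{enumerate}
\item[(a)] $g_0^*\sigma_0=df\wedge dx$.
\item[(b)] If $g_0(z)=g_0(z')$ with $z\ne z'$, then $z,z'\in C$ and $0<|x(z)-x(z')|\le0.2$.
\item[(c)] The critical points of $f$ in $Q$ are $(0,0)$ and $(0,\pi)$. They lie on $C$, and $g_0$ is an immersion at all other points.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $f_\theta=3x^2-\varepsilon\sin\theta=\rho_x$, so $g_0^*\sigma_0=\rho_x\,d\theta\wedge dx=f_\theta\,d\theta\wedge dx=df\wedge dx$.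

(b) The points have the same $\theta$. Since $\theta+1>0$, equality of $f$ gives $x(z')=-x(z)\ne0$. Since $\rho$ is odd in $x$, equality of $\rho$ gives $\rho=0$, that is, $x^2=\varepsilon\sin\theta$. Then $\sin\theta>0$, so $0<\theta<\pi$, and $|x(z)-x(z')|=2|x|\le2\sqrt\varepsilon=0.2$.

(c) From $f_x=6(\theta+1)x$ and $f_\theta=3x^2-\varepsilon\sin\theta$ we see that $df=0$ means $x=0=\sin\theta$. The vector $\partial_\theta g_0$ has $\theta$-component $1$, and $\partial_xg_0=(f_x,0,f_\theta)$ has $\theta$-component $0$ and is non-zero where $df\ne0$.
\end{proof}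

Now we place two copies of the model on the torus. Use the angles $(\alpha,\theta)=2\pi q\in(\mathbb R/2\pi\mathbb Z)^2$ on $L$ and put
\[
f(\alpha,\theta)=-\cos\alpha+\varepsilon\cos\theta,\qquad\tau(\alpha,\theta)=(\alpha+\pi,\theta+\pi).
\]
Then $|f|\le1.01$, the critical points of $f$ are the four points with $\alpha,\theta\in\{0,\pi\}$, and $\tau$ is an involution with $f\circ\tau=-f$ and $\tau^*(d\alpha\wedge d\theta)=d\alpha\wedge d\theta$. For $|\alpha|<\frac\pi2$ and $-\frac12<\theta<\pi+\frac12$ let
\[
x=\frac{2\sin(\alpha/2)}{\sqrt{6(\theta+1)}} .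
\]
Since $\partial x/\partial\alpha>0$, the pair $(x,\theta)$ is a coordinate system, and $dx\wedge d\theta$ is a positive multiple of $d\alpha\wedge d\theta$. For fixed $\theta$ the coordinate $x$ ranges over $|x|<\sqrt{2/(6(\theta+1))}$, and this bound exceeds $\sqrt{2/(6(\pi+1.5))}>0.26$. So the chart contains $Q$, which we regard as an open subset of $L$. From $-\cos\alpha=-1+2\sin^2(\alpha/2)=-1+3(\theta+1)x^2$ we see that $f$ agrees on $Q$ with the function in \eqref{eq:model}.

The set $Q'=\tau(Q)$ lies in $\{|\alpha-\pi|<\frac\pi2\}$, so it is disjoint from $Q$, and it contains the other two critical points. As $\tau$ reverses the sign of $f$, we transport the model by the symplectic map $(x,y,\theta,\rho)\mapsto(-x,-y,\theta,\rho)$ of $\mathbb R^4$. That is, with $I(y,\theta,\rho)=(-y,\theta,\rho)$ we put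
\[
g_0'=I\circ g_0\circ\tau,\qquad x'=-x\circ\tau\qquad\text{on }Q' .
\]
The first component of $g_0'$ is $-f\circ\tau=f$, and $I^*\sigma_0=\sigma_0$ gives $g_0'^*\sigma_0=\tau^*(df\wedge dx)=(-df)\wedge(-dx')=df\wedge dx'$. Parts (b) and (c) of Lemma~\ref{lem:model} carry over to $g_0'$, $x'$ and $\tau(C)$ because $I$ and $\tau$ are diffeomorphisms. A prime on a subset of $Q$ denotes its image under $\tau$.

The gluing needs room for several cutoffs. For $i=0,1,2,3$ let
\[
\Delta_i=\{|x|<0.11+0.01\,i,\ -0.1(i+1)<\theta<\pi+0.1(i+1)\}.
\]
Then $C\subset\Delta_0$, $\bar\Delta_i\subset\Delta_{i+1}$ and $\bar\Delta_3\subset Q$. Fix a smooth function $a:L\to\mathbb R$ with $a=x$ near $\bar\Delta_3$ and $a=x'$ near $\bar\Delta_3'$.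

\section{The closed form on the thickened complement}\label{sec:form}

Over the compact annulus $K=\bar\Delta_3\setminus\Delta_0$ two descriptions of $Y$ must be matched: the product $K\times(-\delta,\delta)$ of Section~\ref{sec:forced}, and a neighborhood of $g_0(K)$ in $\mathbb R^3$. We identify them by pushing $g_0$ in a transverse direction along which $y$ is constant, so that the functions $y$ match at once. The $2$-forms then differ by an exact form, and we interpolate between primitives.

\begin{lemma}\label{lem:collar}
There are an open set $W$ with $K\subset W\subset Q$ on which $a=x$, an interval $J=(-2\delta_0,2\delta_0)$, a smooth map $\Phi:W\times J\to\mathbb R^3$, a $1$-form $B$ on $W\times J$ and a $1$-form $\beta$ on $W$ such that: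
\begin{enumerate}
\item[(a)] $\Phi$ is a diffeomorphism onto an open set, $\Phi(z,0)=g_0(z)$, and $y(\Phi(z,s))=f(z)$;
\item[(b)] $\Phi^*\sigma_0=df\wedge da+dB$, and at points with $s=0$ we have $B=0$ and $dB=ds\wedge\beta$;
\item[(c)] $df\wedge\beta$ is a positive multiple of $d\alpha\wedge d\theta$.
\end{enumerate}
With $\hat\tau(z,s)=(\tau(z),-s)$, the objects $W'$, $\Phi'=I\circ\Phi\circ\hat\tau$, $B'=\hat\tau^*B$, $\beta'=-\tau^*\beta$ have the same properties with respect to $K'$ and $g_0'$, provided that $W$ is so small that $a=x'$ on $W'$.
\end{lemma}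

\begin{proof}
Work on $Q^\circ=Q\setminus\{(0,0),(0,\pi)\}\supset K$. The vector field $V=-f_\theta\,\partial_x+f_x\,\partial_\theta$ is non-zero and $df(V)=0$, so by Lemma~\ref{lem:model}(c) the vector $v=dg_0(V)$ is non-zero and has the form $(0,v_2,v_3)$. Rotate it in the plane $\ker dy$: put $\nu=(0,v_3,-v_2)$ and $\Phi(z,s)=g_0(z)+s\,\nu(z)$. Then $\Phi(z,0)=g_0(z)$ and $y\circ\Phi=f$.

Write $\Phi^*\sigma_0=\Omega_s+ds\wedge\beta_s$, where $\Omega_s,\beta_s$ are forms on $Q^\circ$ depending on $s$, and let $d_L$ be the exterior derivative on $L$. The $ds$-part of $d\Phi^*\sigma_0=0$ is $\partial_s\Omega_s=d_L\beta_s$. For $B=\int_0^s\beta_{s'}\,ds'$ this gives $dB=d_LB+ds\wedge\beta_s=\Omega_s-\Omega_0+ds\wedge\beta_s$. As $\Omega_0=g_0^*\sigma_0=df\wedge dx$, we get (b) with $\beta=\beta_0$ wherever $a=x$.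

We have $\beta(\cdot)=\sigma_0(\nu,dg_0(\cdot))$, so $\beta(V)=\sigma_0(\nu,v)=v_3^2+v_2^2>0$, and
\[
df\wedge\beta=\big(f_x\,\beta(\partial_\theta)-f_\theta\,\beta(\partial_x)\big)\,dx\wedge d\theta=\beta(V)\,dx\wedge d\theta .
\]
This is (c). At $s=0$ it also gives $\Phi^*(dy\wedge\sigma_0)=df\wedge ds\wedge\beta\ne0$, so $\Phi$ is a local diffeomorphism near $K\times\{0\}$. On $K\times\{0\}$ it is injective by Lemma~\ref{lem:model}(b), because $K\cap C=\emptyset$. If $\Phi$ were not injective on any neighborhood of $K\times\{0\}$, there would be pairs of distinct points with equal images converging to a pair in $K\times\{0\}$ with equal images. The two limits would coincide, contradicting local injectivity there. A neighborhood of the compact set $K\times\{0\}$ contains a product $W\times J$, and (a) follows.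

For the primed objects, $\Phi'(z,0)=g_0'(z)$ and $y\circ\Phi'=-f\circ\tau=f$. Further $\Phi'^*\sigma_0=\hat\tau^*(df\wedge dx+dB)=df\wedge dx'+dB'$, and at $s=0$ we have $B'=0$ and $dB'=\hat\tau^*(ds\wedge\beta)=ds\wedge\beta'$. Finally $df\wedge\beta'=(-\tau^*df)\wedge(-\tau^*\beta)=\tau^*(df\wedge\beta)$ is positive; this is the reason for the sign of $s$ in $\hat\tau$.
\end{proof}

Let $L_0=L\setminus(\Delta_0\cup\Delta_0')$, a compact set without critical points of $f$. With partial derivatives in the coordinates $(\alpha,\theta)$ put
\[
\eta=-\frac{\partial f}{\partial\theta}\,d\alpha+\frac{\partial f}{\partial\alpha}\,d\theta,\qquad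
df\wedge\eta=\Big(\Big(\frac{\partial f}{\partial\alpha}\Big)^2+\Big(\frac{\partial f}{\partial\theta}\Big)^2\Big)\,d\alpha\wedge d\theta ,
\]
which is positive on $L_0$. Let $\chi:L\to[0,1]$ be smooth, equal to $1$ on $\Delta_2\cup\Delta_2'$ and supported in $\Delta_3\cup\Delta_3'$. Let $\mathbf B$ be $B$ over $W$ and $B'$ over $W'$, and define $\boldsymbol\beta$ in the same way. The set $L_0\cup W\cup W'$ is open, and it meets $\operatorname{supp}\chi$ only inside $W\cup W'$. So on $(L_0\cup W\cup W')\times J$ we have the smooth closed form
\[
\sigma_L=df\wedge da+d\big(\chi\mathbf B+(1-\chi)\,s\,\eta\big).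
\]

\begin{lemma}\label{lem:sigma}
The form $\sigma_L$ restricts to $df\wedge da$ on $\{s=0\}$. It equals $\Phi^*\sigma_0$ over $\Delta_2\cap W$ and $\Phi'^*\sigma_0$ over $\Delta_2'\cap W'$. There is $\delta\in(0,\delta_0]$ such that $df\wedge\sigma_L\ne0$ on $L_0\times[-\delta,\delta]$.
\end{lemma}

\begin{proof}
The second claim is Lemma~\ref{lem:collar}(b), as $\chi=1$ there. At points with $s=0$ the terms $d\chi\wedge\mathbf B$ and $s\,d((1-\chi)\eta)$ vanish, so
\[
\sigma_L=df\wedge da+ds\wedge\big(\chi\boldsymbol\beta+(1-\chi)\eta\big),\qquad
df\wedge\sigma_L=-ds\wedge\big(\chi\,df\wedge\boldsymbol\beta+(1-\chi)\,df\wedge\eta\big).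
\]
The first formula gives the first claim. In the second, the bracket is a convex combination of positive multiples of $d\alpha\wedge d\theta$ on $L_0$, hence non-zero; here the signs in Lemma~\ref{lem:collar}(c) are used. Compactness of $L_0$ gives $\delta$.
\end{proof}

\section{Gluing and the proof of Proposition~\ref{prop:torus}}\label{sec:glue}

The piece of $\mathbb R^3$ that we glue in consists of the image under $\Phi$ of a thickened annulus and a neighborhood $U$ of $g_0(\bar\Delta_0)$. The set $U$ must stay away from the outer part of the annulus, both to make $Y$ Hausdorff and to leave room for $r$ to pass from a constant map to the projection. By Lemma~\ref{lem:model}(b) the compact sets $g_0(\bar\Delta_2\setminus\Delta_1)$ and $g_0(\bar\Delta_0)$ are disjoint, since $\bar\Delta_2\setminus\Delta_1$ meets neither $\bar\Delta_0$ nor $C$. So after shrinking $\delta$, a thin metric neighborhood $U$ of the connected set $g_0(\bar\Delta_0)$ is connected, open, and satisfies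
\begin{equation}\label{eq:U}
U\cap\Phi\big((\bar\Delta_2\setminus\Delta_1)\times[-\delta,\delta]\big)=\emptyset .
\end{equation}
Applying $I$, we see that $U'=I(U)\supset g_0'(\bar\Delta_0')$ satisfies the primed version of \eqref{eq:U}. Every statement below about $\Phi,U,\Delta_i$ has a primed version with the same proof, because it uses only Lemmas~\ref{lem:model}--\ref{lem:sigma} and \eqref{eq:U}.

\subsection*{The manifold $Y$}
Let $\Lambda=\Delta_2\setminus\bar\Delta_0$, an open annulus in $K$, and
\[
O=\Phi(\Lambda\times(-\delta,\delta)),\qquad Y_1=U\cup O\subset\mathbb R^3,\qquad Y_0=\big(L\setminus(\bar\Delta_0\cup\bar\Delta_0')\big)\times(-\delta,\delta),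
\]
with $O'=\Phi'(\Lambda'\times(-\delta,\delta))$ and $Y_1'=U'\cup O'$ in a second copy of $\mathbb R^3$. Let $Y$ be the quotient of $Y_0\sqcup Y_1\sqcup Y_1'$ in which $(z,s)\in\Lambda\times(-\delta,\delta)$ is identified with $\Phi(z,s)\in O$, and $(z,s)\in\Lambda'\times(-\delta,\delta)$ with $\Phi'(z,s)\in O'$. The gluing maps are diffeomorphisms between open sets and $\Lambda\cap\Lambda'=\emptyset$. So the three pieces embed in $Y$ as open subsets, $Y_1\cap Y_1'=\emptyset$ in $Y$, and $Y$ is second countable with a smooth atlas. Such a quotient need not be Hausdorff (two copies of $\mathbb R$ glued along $\mathbb R\setminus\{0\}$ are not), so this has to be checked.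

Two points of one piece are separated inside that piece, and a point of $Y_1$ is separated from a point of $Y_1'$ by these disjoint open sets. Let $(z,s)\in Y_0$ and $P\in Y_1$ have no disjoint neighborhoods in $Y$. Then there are $(z_k,s_k)\in\Lambda\times(-\delta,\delta)$ with $(z_k,s_k)\to(z,s)$ and $\Phi(z_k,s_k)\to P$. So $z\in\bar\Lambda\subset K$, and $P=\Phi(z,s)$ by continuity. Suppose $z\notin\Lambda$. As $z\notin\bar\Delta_0$, we have $z\in\partial\Delta_2$, so $P\notin U$ by \eqref{eq:U}, and therefore $P\in O$, say $P=\Phi(z^*,s^*)$ with $z^*\in\Lambda$. Since $z^*\neq z$, this contradicts the injectivity of $\Phi$ on $W\times J$. Hence $z\in\Lambda$, and $(z,s)$ and $P$ are the same point of $Y$. So $Y$ is Hausdorff.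

The space $Y_0$ is connected, being a torus minus two disjoint closed discs times an interval. The sets $U$ and $O$ are connected, and they meet, because $g_0(z)\in U\cap O$ for $z\in\Lambda$ close to $\partial\Delta_0$. So $Y_1$ is connected, it meets $Y_0$, and $Y$ is a connected $3$-manifold without boundary.

Define $y$ as the first coordinate on $Y_1,Y_1'$ and as $f(z)$ on $Y_0$; define $\sigma$ as $\sigma_0$ on $Y_1,Y_1'$ and as $\sigma_L$ on $Y_0$. These definitions agree on the overlaps by Lemma~\ref{lem:collar}(a) and Lemma~\ref{lem:sigma}. The form $dy\wedge\sigma$ is $dy\wedge d\theta\wedge d\rho$ on $Y_1,Y_1'$ and $df\wedge\sigma_L$ on $Y_0\subset L_0\times[-\delta,\delta]$. This proves (i).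

\subsection*{The torus}
Define $g:L\to Y$ by $g=g_0$ on $\Delta_2$, by $g=g_0'$ on $\Delta_2'$, and by $g(z)=(z,0)\in Y_0$ off $\bar\Delta_0\cup\bar\Delta_0'$. Here $g_0(\Delta_2)\subset Y_1$ because $g_0(\bar\Delta_0)\subset U$ and $g_0(\Lambda)\subset O$, and the definitions agree on $\Lambda$ because $\Phi(z,0)=g_0(z)$. We have $y\circ g=f$, so $|y\circ g|\le1.01$.

Condition \eqref{eq:lag} holds on $\Delta_2$ by Lemma~\ref{lem:model}(a), since $a=x$ there, and off $\bar\Delta_0\cup\bar\Delta_0'$ by Lemma~\ref{lem:sigma}. So $j^*\omega=0$ for $j=(a,g)$. The map $j$ is an immersion: on $\Delta_2$ two of its components are the coordinates $x$ and $\theta$, on $\Delta_2'$ two of them are $-x\circ\tau$ and $\theta\circ\tau$, and elsewhere $g$ itself is an immersion.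

Let $g(z)=g(z')$ with $z\ne z'$. Since $z\mapsto(z,0)$ is injective, one of the points, say $z$, lies in $\bar\Delta_0\cup\bar\Delta_0'$; let $z\in\bar\Delta_0$. Then $g(z')=g(z)\in Y_1$. If $z'\in\Delta_2'$, then $g(z')\in Y_1'$, which is disjoint from $Y_1$. If $z'\notin\Delta_2\cup\Delta_2'$, then $g(z')=(z',0)$ is a point of $Y_0$ that is not identified with any point of $Y_1$. So $z'\in\Delta_2$ and $g_0(z)=g_0(z')$ in $\mathbb R^3$. Lemma~\ref{lem:model}(b) gives $0<|a(z)-a(z')|\le0.2$. The upper bound completes (iii). The lower bound shows that $j$ is injective, and an injective immersion of a compact manifold is an embedding. This proves (ii).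

\subsection*{The map $r$}
The projection $Y_0\to L$ does not extend over $U$ as a left inverse of $g$, because $g$ is not injective. We compose it with a map that collapses $\Delta_1$ and $\Delta_1'$ to points. Let $\psi:\Delta_2\to[0,1]$ be smooth, $0$ on $\Delta_1$ and $1$ outside a compact subset of $\Delta_2$, and let $c_0=(0,\frac\pi2)\in\Delta_0$. In the coordinates $(x,\theta)$, in which $\Delta_2$ is a rectangle and hence convex, put
\[
R_t(z)=c_0+\big(1-t+t\psi(z)\big)(z-c_0),\qquad z\in\Delta_2,\quad0\le t\le1 .
\]
Let $R_t=\tau\circ R_t\circ\tau$ on $\Delta_2'$ and $R_t=\mathrm{id}$ on the rest of $L$. Each $R_t$ is the identity outside a fixed compact subset of $\Delta_2\cup\Delta_2'$, so $R_t$ is a smooth homotopy from $\mathrm{id}_L$ to $R=R_1$, and $R=c_0$ on $\Delta_1$, $R=\tau(c_0)$ on $\Delta_1'$.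

Define $r(z,s)=R(z)$ on $Y_0$, which includes $O$ and $O'$, and $r=c_0$ on $U$, $r=\tau(c_0)$ on $U'$. The open sets $Y_0,U,U'$ cover $Y$. A point of $U\cap Y_0$ is $\Phi(z,s)$ with $z\in\Lambda$, and \eqref{eq:U} forces $z\in\Delta_1$, where $R(z)=c_0$. So $r$ is well defined and smooth. For $z\in\bar\Delta_0$ we have $g(z)\in U$ and $r(g(z))=c_0=R(z)$, and off $\bar\Delta_0\cup\bar\Delta_0'$ we have $r(g(z))=r(z,0)=R(z)$. Thus $r\circ g=R$ is homotopic to the identity. This proves (iv) and completes the proof of Proposition~\ref{prop:torus}, and with it the proofs of Theorems~\ref{thm:four} and~\ref{thm:higher}. \qed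

\begin{thebibliography}{9}

\bibitem{Sugimoto}
Y.~Sugimoto, \emph{The sharp energy-capacity inequality on convex symplectic manifolds}, arXiv:1903.07051 (2019).

\bibitem{Weinstein}
A.~Weinstein, \emph{Symplectic manifolds and their Lagrangian submanifolds}, Adv. Math. \textbf{6} (1971).

\end{thebibliography}
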